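\title{No stream type in $\lambda P2$ has a coinduction principle}

\begin{abstract}
In second-order dependent type theory $\lambda P2$, data types are represented by impredicative encodings. We prove that no encoding of streams admits coinduction: if a definable type carries a head, a tail and a corecursor that satisfy the stream equations by $\beta$-conversion, then the statement that every bisimulation implies Leibniz equality is not derivable. The result persists in the Calculus of Constructions, for every closed inhabited element type, and, under a mild condition on the element type, when the stream equations hold only up to provable equality. The proof interprets types as arbitrary sets of closed untyped $\lambda$-terms modulo $\beta$. In this model coinduction would make a universal statement about all numerals coincide with $\beta$-convertibility of two terms, and only the latter is computably enumerable. We also show that coinduction is equivalent to an extensionality principle for observations, and that ``inhabited'' cannot be weakened to ``irrefutable''.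
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Streams and coinduction in $\lambda P2$}

The system $\lambda P2$ is the subsystem of the pure Calculus of Constructions $\lambda C$ in which types may depend on terms and in which one may quantify, inside a type, over all types and all predicates; the rules are recalled in Section~\ref{sec:system}. Types are the inhabitants of the sort $*$, predicates on a type $\sigma$ are the inhabitants of the kind $\sigma\to *$, and definitional equality is $\beta$-conversion $=_\beta$. Types double as propositions: a type is \emph{inhabited} in a context if some term has this type there, and we read ``inhabited'' as ``provable''. There are no primitive data types and no primitive connectives. We use Leibniz equality and the second-order conjunction,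
\[
x=_\sigma y\;:=\;\Pi P{:}\sigma\to *.\;P\,x\to P\,y,
\qquad
B\wedge C\;:=\;\Pi Y{:}{*}.\;(B\to C\to Y)\to Y ,
\]
and the natural numbers
\[
N:=\Pi X{:}{*}.\,(X\to X)\to X\to X,\qquad
0:=\lambda X\,f\,x.\,x,\qquad
S:=\lambda n.\,\lambda X\,f\,x.\;n\,X\,f\,(f\,x).
\]
Type annotations on bound variables and on the equality sign are omitted when they can be recovered.

A stream over $A$ is an infinite sequence of elements of $A$. It is observed through its first element and through the stream that remains, and it is produced by a machine: a type $X$ of states, an output map $h:X\to A$, a transition map $g:X\to X$ and an initial state $x$ produce the sequence $h\,x,\ h\,(g\,x),\ h\,(g\,(g\,x)),\dots$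

\begin{definition}\label{def:stream}
Let $A$ be a type variable, and work in the context $A{:}{*}$. A \emph{stream signature} over $A$ consists of a type $\mathsf{Str}_A:*$ and terms
\[
\mathsf{hd}:\mathsf{Str}_A\to A,\qquad
\mathsf{tl}:\mathsf{Str}_A\to\mathsf{Str}_A,\qquad
\mathsf{unfold}:\Pi X{:}{*}.\,(X\to A)\to(X\to X)\to X\to\mathsf{Str}_A .
\]
It is a \emph{stream type} if the \emph{stream equations}
\begin{equation}\label{eq:stream}
\mathsf{hd}\,(\mathsf{unfold}\,X\,h\,g\,x)=_\beta h\,x,
\qquad
\mathsf{tl}\,(\mathsf{unfold}\,X\,h\,g\,x)=_\beta\mathsf{unfold}\,X\,h\,g\,(g\,x)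
\end{equation}
hold for all $X:*$, $h:X\to A$, $g:X\to X$, $x:X$. For a closed type $A$ the definitions are the same, with the empty context in place of $A{:}{*}$.
\end{definition}

It suffices to check \eqref{eq:stream} when $X,h,g,x$ are variables, because $=_\beta$ is preserved by substitution. The stream equations say that there are enough streams: every machine has one. They do not say that a stream is \emph{nothing but} its sequence of outputs. That is the role of coinduction.

\begin{definition}\label{def:coind}
For $R:\mathsf{Str}_A\to\mathsf{Str}_A\to *$ put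
\[
\mathsf{Bisim}(R):=\Pi s,s'{:}\mathsf{Str}_A.\;R\,s\,s'\to
\big(\mathsf{hd}\,s=_A\mathsf{hd}\,s'\;\wedge\;R\,(\mathsf{tl}\,s)\,(\mathsf{tl}\,s')\big),
\]
and call $R$ a \emph{bisimulation} if this type is inhabited. A stream type \emph{has a coinduction principle} if
\[
\mathsf{Coind}:=\Pi R{:}\mathsf{Str}_A\to\mathsf{Str}_A\to *.\;\mathsf{Bisim}(R)\to
\Pi s,s'{:}\mathsf{Str}_A.\;R\,s\,s'\to s=_{\mathsf{Str}_A}s'
\]
is inhabited (in the context $A{:}{*}$, or in the empty context for closed $A$).
\end{definition}

\begin{example}[Streams as machines]\label{ex:machines}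
The well-known definable stream type is the encoded existential ``there is a state type $X$ with an output map, a transition map and a state'':
\[
\mathsf{Str}_A:=\Pi Y{:}{*}.\;\big(\Pi X{:}{*}.\,(X\to A)\to(X\to X)\to X\to Y\big)\to Y,
\]
with $\mathsf{unfold}\,X\,h\,g\,x:=\lambda Y.\lambda k.\;k\,X\,h\,g\,x$, $\mathsf{hd}\,s:=s\,A\,(\lambda X\,h\,g\,x.\;h\,x)$ and $\mathsf{tl}\,s:=s\,\mathsf{Str}_A\,(\lambda X\,h\,g\,x.\;\mathsf{unfold}\,X\,h\,g\,(g\,x))$. Since $(\mathsf{unfold}\,X\,h\,g\,x)\,Y\,k=_\beta k\,X\,h\,g\,x$, both stream equations follow by one further round of $\beta$-steps.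
\end{example}

\begin{example}[Streams as functions]\label{ex:functions}
Put $\mathsf{Str}_A:=N\to A$, $\mathsf{hd}\,s:=s\,0$, $\mathsf{tl}\,s:=\lambda n.\,s\,(S\,n)$ and $\mathsf{unfold}\,X\,h\,g\,x:=\lambda n.\,h\,(n\,X\,g\,x)$. Then $\mathsf{hd}\,(\mathsf{unfold}\,X\,h\,g\,x)=_\beta h\,(0\,X\,g\,x)=_\beta h\,x$ and
\[
\mathsf{tl}\,(\mathsf{unfold}\,X\,h\,g\,x)=_\beta\lambda n.\,h\,(S\,n\,X\,g\,x)=_\beta\lambda n.\,h\,(n\,X\,g\,(g\,x))=_\beta\mathsf{unfold}\,X\,h\,g\,(g\,x).
\]
The successor $S$ applies $f$ on the inside precisely so that the second equation is a conversion under the binder $\lambda n$.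
\end{example}

It is known that the stream type of Example~\ref{ex:machines} has no coinduction principle. One can see why it should fail: the stream stores its machine, and different machines can have the same outputs. This leaves open whether a smarter encoding exists. The type of Example~\ref{ex:functions} does forget the machine, but to prove two functions equal from the equality of their values one seems to need function extensionality, and to know that the values at $0,S\,0,\dots$ are all the values one seems to need induction. The two encodings thus appear to fail for unrelated reasons, and dependent types leave room for many more candidates. For instance, with the predicate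
\[
\mathsf{Nat}(n):=\Pi P{:}N\to *.\;P\,0\to(\Pi m{:}N.\;P\,m\to P\,(S\,m))\to P\,n ,
\]
which says that $n$ satisfies induction, the type $\Pi n{:}N.\,\mathsf{Nat}(n)\to A$ is again a stream type: let $\mathsf{unfold}\,X\,h\,g\,x:=\lambda n\,\nu.\,h\,(n\,X\,g\,x)$ ignore the proof $\nu$, let $\mathsf{hd}$ and $\mathsf{tl}$ supply the proofs displayed in \eqref{eq:natproofs} below, and repeat the computation of Example~\ref{ex:functions}. The problem, which comes from \cite{Geuvers26}, is to prove or disprove that \emph{no} stream type in $\lambda P2$ has a coinduction principle.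

\subsection{Results}

\begin{theorem}\label{thm:main}
In $\lambda P2$, in the context $A{:}{*}$, there is no stream type with a coinduction principle.
\end{theorem}

For the next statement, the \emph{erasure} $|M|$ of a term $M$ is the untyped $\lambda$-term obtained by deleting all type information (Section~\ref{sec:system}). Given a stream signature, the propositional forms of the stream equations are
\begin{align*}
E_1&:=\Pi X\,h\,g\,x.\;\mathsf{hd}\,(\mathsf{unfold}\,X\,h\,g\,x)=_A h\,x,\\
E_2&:=\Pi X\,h\,g\,x.\;\mathsf{tl}\,(\mathsf{unfold}\,X\,h\,g\,x)=_{\mathsf{Str}_A}\mathsf{unfold}\,X\,h\,g\,(g\,x),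
\end{align*}
and the \emph{congruence principle} says that pointwise equal output maps give equal streams:
\begin{multline*}
\mathsf{Cong}:=\Pi X{:}{*}.\,\Pi h,h'{:}X\to A.\,\Pi g{:}X\to X.\,\Pi x{:}X.\\
(\Pi y{:}X.\;h\,y=_A h'\,y)\to\mathsf{unfold}\,X\,h\,g\,x=_{\mathsf{Str}_A}\mathsf{unfold}\,X\,h'\,g\,x .
\end{multline*}

\begin{theorem}\label{thm:strong}
\leavevmode
\begin{enumerate}
\item[(a)] Theorem~\ref{thm:main} also holds for streams over any fixed closed type $A$ that has a closed inhabitant. Both statements hold with $\lambda P2$ replaced by $\lambda C$.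
\item[(b)] In $\lambda P2$ or in $\lambda C$, consider a stream signature for which $E_1$ and $E_2$ are inhabited, either in the context $A{:}{*}$, or over a closed type $A$ with two closed inhabitants whose erasures are not $\beta$-equal. Then $\mathsf{Coind}$ is not inhabited, and neither is its consequence $\mathsf{Cong}$.
\end{enumerate}
\end{theorem}

The last theorem identifies what is missing and shows that the hypothesis on $A$ in Theorem~\ref{thm:strong}(a) matters. Let $\bot:=\Pi X{:}{*}.\,X$ and
\[
\mathsf{Ind}:=\Pi n{:}N.\,\mathsf{Nat}(n),\qquad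
\mathsf{Ext}:=\Pi X,Y{:}{*}.\,\Pi f,f'{:}X\to Y.\;(\Pi x{:}X.\,f\,x=_Y f'\,x)\to f=_{X\to Y}f' .
\]

\begin{theorem}\label{thm:sharp}
\leavevmode
\begin{enumerate}
\item[(a)] Let $\mathsf{Str}_A$, $\mathsf{hd}$, $\mathsf{tl}$ have the types of Definition~\ref{def:stream}; no equations are required. Put $\mathsf{nth}\,n\,s:=\mathsf{hd}\,(n\,\mathsf{Str}_A\,\mathsf{tl}\,s)$. Then $\lambda P2$ proves that $\mathsf{Coind}$ is logically equivalent to observational extensionality,
\[
\mathsf{Obs}:=\Pi s,s'{:}\mathsf{Str}_A.\;\big(\Pi n{:}N.\;\mathsf{Nat}(n)\to\mathsf{nth}\,n\,s=_A\mathsf{nth}\,n\,s'\big)\to s=_{\mathsf{Str}_A}s' .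
\]
\item[(b)] The type $N\to A$ is a stream type. Its coinduction principle is equivalent to
\[
\Pi s,s'{:}N\to A.\;\big(\Pi n{:}N.\;\mathsf{Nat}(n)\to s\,n=_A s'\,n\big)\to s=_{N\to A}s' ,
\]
and hence follows from $\mathsf{Ind}$ and $\mathsf{Ext}$.
\item[(c)] The hypothesis ``inhabited'' in Theorem~\ref{thm:strong}(a) cannot be weakened to ``irrefutable''. For the closed type $A:=\mathsf{Ind}\wedge\mathsf{Ext}$, the type $A\to\bot$ is not inhabited, and yet the stream type $N\to A$ over this $A$ has a coinduction principle.
\end{enumerate}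
\end{theorem}

\subsection{The shape of the proof}

By Theorem~\ref{thm:sharp}(a), coinduction passes from a universal statement, agreement at every position, to Leibniz equality. We shall see that a closed proof of Leibniz equality forces the two erasures to be $\beta$-convertible, and convertibility is an existential statement: it is witnessed by a finite computation. This suggests that the halting problem stands in the way of coinduction. In the syntax alone, however, there is no conflict. Coinduction only applies once agreement at every position has been \emph{proved}, and provability is as existential as convertibility.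

A model brings the conflict out. We interpret types as arbitrary sets of closed untyped terms modulo $\beta$. The set of Church numerals is then a type, a premise of the form ``$h$ and $h'$ agree on all numerals'' holds in the model as soon as it is true, and the conclusion, a Leibniz equality, still holds only if the two terms are convertible.

Section~\ref{sec:system} recalls the type systems. Section~\ref{sec:cong} reduces coinduction to $\mathsf{Cong}$, states what the model extracts from $\mathsf{Cong}$, and refutes coinduction by hand for the two examples above. Section~\ref{sec:model} builds the model, Section~\ref{sec:halting} contains the computability argument that replaces the hand computation for an arbitrary encoding, and Sections~\ref{sec:proofs} and~\ref{sec:obs} prove the theorems.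

\section{The systems $\lambda P2$ and $\lambda C$}\label{sec:system}

\subsection{Rules and standard facts}

Pseudo-terms are built from variables $v$ and the two sorts $s\in\{*,\square\}$ by application $E\,E'$, abstraction $\lambda v{:}B.\,E$ and product $\Pi v{:}B.\,F$; we write $B\to F$ for a product whose variable does not occur in $F$. One-step $\beta$-reduction contracts a subterm $(\lambda v{:}B.\,E)\,E'$ to $E[E'/v]$, and $=_\beta$ is the equivalence relation it generates. Judgments $\Gamma\vdash E:F$ are derived from the axiom $\vdash *:\square$ by the rules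
\begin{gather*}
\frac{\Gamma\vdash B:s}{\Gamma,v{:}B\vdash v:B}\ (\text{start})
\qquad
\frac{\Gamma\vdash E:F\quad\Gamma\vdash B:s}{\Gamma,v{:}B\vdash E:F}\ (\text{weakening})
\\[1ex]
\frac{\Gamma\vdash B:s_1\quad\Gamma,v{:}B\vdash F:s_2}{\Gamma\vdash\Pi v{:}B.\,F:s_2}\ (s_1,s_2)
\qquad
\frac{\Gamma,v{:}B\vdash E:F\quad\Gamma\vdash\Pi v{:}B.\,F:s}{\Gamma\vdash\lambda v{:}B.\,E:\Pi v{:}B.\,F}\ (\text{abstraction})
\\[1ex]
\frac{\Gamma\vdash E:\Pi v{:}B.\,F\quad\Gamma\vdash E':B}{\Gamma\vdash E\,E':F[E'/v]}\ (\text{application})
\qquad
\frac{\Gamma\vdash E:F\quad\Gamma\vdash F':s\quad F=_\beta F'}{\Gamma\vdash E:F'}\ (\text{conversion})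
\end{gather*}
In start and weakening $v$ is not declared in $\Gamma$, and it is taken from the \emph{object variables} $x,y,\dots$ if $s=*$ and from the disjoint set of \emph{constructor variables} $\alpha,A,X,Y,R,\dots$ if $s=\square$. The system $\lambda C$ has all four product rules $(s_1,s_2)$. The system $\lambda P2$ has $(*,*)$ for function types, $(*,\square)$ for kinds of predicates such as $\sigma\to *$, and $(\square,*)$ for quantification over types and predicates; it lacks $(\square,\square)$. Every $\lambda P2$-derivation is a $\lambda C$-derivation, so we treat both systems at once. \emph{Clauses marked $\dagger$ occur only in $\lambda C$ and can be ignored for Theorem~\ref{thm:main}.}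

Consider the three sets of pseudo-terms, called \emph{kinds} $K$, \emph{constructors} $P,Q,\sigma,\tau$ and \emph{objects} $M,N$, generated by
\begin{align*}
K&::=*\mid\Pi x{:}\sigma.\,K\mid{}^\dagger\,\Pi\alpha{:}K.\,K,\\
P&::=\alpha\mid\lambda x{:}\sigma.\,P\mid P\,M\mid\Pi x{:}\sigma.\,\tau\mid\Pi\alpha{:}K.\,\tau\mid{}^\dagger\,\lambda\alpha{:}K.\,P\mid{}^\dagger\,P\,Q,\\
M&::=x\mid\lambda x{:}\sigma.\,M\mid M\,N\mid\lambda\alpha{:}K.\,M\mid M\,P .
\end{align*}
They are pairwise disjoint, and each is closed under substituting an object for an object variable and a constructor for a constructor variable. A pseudo-term $E$ is \emph{legal} in $\Gamma$ if $\Gamma\vdash E:F$ or $\Gamma\vdash F:E$ for some $F$. We use the following standard facts \cite[\S5.2]{Barendregt92}, \cite{Geuvers93}.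

\begin{enumerate}
\item[(F1)] \emph{Church--Rosser.} Two $\beta$-equal terms, typed or untyped, have a common reduct. In particular distinct normal forms are not $\beta$-equal.
\item[(F2)] \emph{Subject reduction.} If $\Gamma\vdash E:F$ and $E$ reduces to $E'$, then $\Gamma\vdash E':F$.
\item[(F3)] \emph{Substitution.} If $\Gamma,v{:}B,\Delta\vdash E:F$ and $\Gamma\vdash G:B$, then $\Gamma,\Delta[G/v]\vdash E[G/v]:F[G/v]$.
\item[(F4)] \emph{Generation.} If $\Gamma\vdash\Pi v{:}B.\,F:G$, then $\Gamma\vdash B:s_1$ and $\Gamma,v{:}B\vdash F:s_2$ for some sorts. If $\Gamma\vdash\lambda v{:}B.\,E:G$, then $\Gamma,v{:}B\vdash E:F$, $\Gamma\vdash\Pi v{:}B.\,F:s$ and $G=_\beta\Pi v{:}B.\,F$ for some $F,s$. If $\Gamma\vdash E\,E':G$, then $\Gamma\vdash E:\Pi v{:}B.\,F$ and $\Gamma\vdash E':B$ for some $v,B,F$.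
\item[(F5)] \emph{Classification.} If $\Gamma\vdash E:F$, then either $F=\square$ and $E$ is a kind, or $\Gamma\vdash F:\square$ and $E$ is a constructor, or $\Gamma\vdash F:*$ and $E$ is an object. The redexes in legal terms have the form $(\lambda x{:}\sigma.\,E)\,M$ with $M$ an object or $(\lambda\alpha{:}K.\,E)\,P$ with $P$ a constructor.
\end{enumerate}
The \emph{types} are the constructors $\sigma$ with $\Gamma\vdash\sigma:*$. By (F1), (F2) and (F5), two $\beta$-equal terms legal in $\Gamma$ reduce to a common term through terms that are legal in $\Gamma$ and of the same class. Hence: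
\begin{enumerate}
\item[(F6)] Anything invariant under one-step reduction of terms legal in $\Gamma$ is invariant under $=_\beta$ between terms legal in $\Gamma$.
\end{enumerate}

\subsection{Erasure}

The erasure of an object is the untyped $\lambda$-term defined by
\[
|x|=x,\quad|\lambda x{:}\sigma.\,M|=\lambda x.\,|M|,\quad|M\,N|=|M|\,|N|,\quad|\lambda\alpha{:}K.\,M|=|M|,\quad|M\,P|=|M| .
\]
Induction on $M$ gives $|M[N/x]|=|M|\,[|N|/x]$ and $|M[P/\alpha]|=|M|$. The free variables of $|M|$ are among the free object variables of $M$.

\begin{lemma}\label{lem:erasure}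
If $M$ and $N$ are objects legal in $\Gamma$ and $M=_\beta N$, then $|M|=_\beta|N|$.
\end{lemma}

\begin{proof}
By (F6) it suffices to treat one step. A step inside an annotation $\sigma$ or $K$ or inside a constructor argument $P$ does not change the erasure. Among the remaining steps, contracting $(\lambda\alpha{:}K.\,M_1)\,P$ does not change it either, since $|M_1[P/\alpha]|=|M_1|$, and contracting $(\lambda x{:}\sigma.\,M_1)\,N_1$ becomes the untyped step from $(\lambda x.\,|M_1|)\,|N_1|$ to $|M_1|\,[|N_1|/x]$.
\end{proof}

We fix some untyped terms: $I:=\lambda p.\,p$, the Church numerals $c_n:=\lambda u\,v.\,u^n v$, and $\mathsf{suc}:=|S|=\lambda n\,u\,v.\;n\,u\,(u\,v)$, which satisfies $\mathsf{suc}\,c_n=_\beta\lambda u\,v.\,u^n(u\,v)=c_{n+1}$. The type $\mathsf{Bool}:=\Pi Y{:}{*}.\,Y\to Y\to Y$ has the closed inhabitants $\mathsf{tt}:=\lambda Y\,x\,y.\,x$ and $\mathsf{ff}:=\lambda Y\,x\,y.\,y$, whose erasures $\lambda x\,y.\,x$ and $\lambda x\,y.\,y$ are distinct normal forms.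

\subsection{Reasoning inside $\lambda P2$}\label{subsec:inside}

Leibniz equality is provably an equivalence relation preserved by functions. Let $\varepsilon:x=_\sigma y$, $\varepsilon':y=_\sigma z$ and $f:\sigma\to\tau$. Then, using conversion,
\begin{align*}
\mathsf{refl}:=\lambda P.\lambda p.\,p&\;:\;x=_\sigma x, &
\varepsilon\,(\lambda w.\,w=_\sigma x)\,\mathsf{refl}&\;:\;y=_\sigma x,\\
\lambda P.\lambda p.\;\varepsilon'\,P\,(\varepsilon\,P\,p)&\;:\;x=_\sigma z, &
\lambda P{:}\tau\to *.\;\varepsilon\,(\lambda w.\,P\,(f\,w))&\;:\;f\,x=_\tau f\,y .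
\end{align*}
If $M=_\beta N$, then $\mathsf{refl}$ also inhabits $M=_\sigma N$, by conversion; in particular $E_1$ and $E_2$ are inhabited for every stream type. For conjunction, $b:B$ and $c:C$ give $\lambda Y.\lambda q.\,q\,b\,c:B\wedge C$, and $p:B\wedge C$ gives $p\,B\,(\lambda b\,c.\,b):B$ and $p\,C\,(\lambda b\,c.\,c):C$. Finally,
\begin{equation}\label{eq:natproofs}
\lambda P\,z\,t.\;z\;:\;\mathsf{Nat}(0),
\qquad
\lambda n\,\nu.\,\lambda P\,z\,t.\;t\,n\,(\nu\,P\,z\,t)\;:\;\Pi n{:}N.\;\mathsf{Nat}(n)\to\mathsf{Nat}(S\,n).
\end{equation}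
With these terms at hand we write derivations in $\lambda P2$ in the usual informal style.

\section{Congruence, and the idea on two encodings}\label{sec:cong}

We know nothing about an arbitrary $\mathsf{Str}_A$ except that $\mathsf{unfold}$ produces elements of it. So we first extract from $\mathsf{Coind}$ a statement about these elements alone.

\begin{lemma}\label{lem:cong}
For every stream signature, the type $E_1\to E_2\to\mathsf{Coind}\to\mathsf{Cong}$ is inhabited in $\lambda P2$.
\end{lemma}

\begin{proof}
Assume $E_1$, $E_2$, $\mathsf{Coind}$, and let $X,h,h',g,x$ and $\varepsilon:\Pi y{:}X.\,h\,y=_A h'\,y$ be given. Put $u:=\lambda y.\,\mathsf{unfold}\,X\,h\,g\,y$ and $u':=\lambda y.\,\mathsf{unfold}\,X\,h'\,g\,y$. The two machines run through the same states, so we relate $s$ and $s'$ when they are generated from a common state; this is the encoded existential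
\[
R:=\lambda s\,s'.\;\Pi Y{:}{*}.\;\big(\Pi y{:}X.\;s=u\,y\to s'=u'\,y\to Y\big)\to Y .
\]
To prove $\mathsf{Bisim}(R)$, let $r:R\,s\,s'$ and apply $r$ to $Y:=(\mathsf{hd}\,s=\mathsf{hd}\,s'\wedge R\,(\mathsf{tl}\,s)\,(\mathsf{tl}\,s'))$. It remains to prove $Y$ from $y:X$, $s=u\,y$ and $s'=u'\,y$. By $E_1$ and $\varepsilon\,y$,
\[
\mathsf{hd}\,s=\mathsf{hd}\,(u\,y)=h\,y=h'\,y=\mathsf{hd}\,(u'\,y)=\mathsf{hd}\,s' .
\]
By $E_2$ there are proofs $\delta$ of $\mathsf{tl}\,s=\mathsf{tl}\,(u\,y)=u\,(g\,y)$ and $\delta'$ of $\mathsf{tl}\,s'=\mathsf{tl}\,(u'\,y)=u'\,(g\,y)$, and $\lambda Y.\lambda k.\;k\,(g\,y)\,\delta\,\delta'$ inhabits $R\,(\mathsf{tl}\,s)\,(\mathsf{tl}\,s')$. So $R$ is a bisimulation. Since $\lambda Y.\lambda k.\;k\,x\,\mathsf{refl}\,\mathsf{refl}$ inhabits $R\,(u\,x)\,(u'\,x)$, coinduction gives $u\,x=u'\,x$.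
\end{proof}

The model enters the refutation of $\mathsf{Cong}$ through the following statement, which mentions only syntax. It is proved at the end of Section~\ref{sec:model}.

\begin{proposition}\label{prop:cong}
In $\lambda P2$ or $\lambda C$, consider a stream signature over a closed type $A$ with a closed inhabitant $a$. Let $U:=|\mathsf{unfold}|$, $a_0:=|a|$ and $\kappa:=\lambda z.\,a_0$. If $\mathsf{Cong}$ is inhabited, then
\[
U\,\phi\,\mathsf{suc}\,c_0=_\beta U\,\kappa\,\mathsf{suc}\,c_0
\]
for every closed untyped term $\phi$ such that $\phi\,c_n=_\beta a_0$ for all $n$.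
\end{proposition}

The two terms are the erased streams of the machines that count $0,1,2,\dots$ and output through $\phi$ and through the constant map $\kappa$. Two features of the statement cannot be obtained by instantiating $\mathsf{Cong}$ inside the type system: $\phi$ need not be typable, and even when $\phi=|h|$ with $h:N\to A$, the premise of $\mathsf{Cong}$ at $X:=N$ asks for a proof about a \emph{variable} $y:N$, whereas the hypothesis provides only one conversion for each numeral.

\begin{example}\label{ex:idea}
Let $A:=\mathsf{Bool}$, $a:=\mathsf{tt}$, $a_0=\lambda x\,y.\,x$, and let $\phi:=\lambda z.\;z\,I\,a_0$. This term inspects its argument to no purpose: $\phi\,c_n=_\beta c_n\,I\,a_0=_\beta I^n a_0=_\beta a_0$ for every $n$.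

For streams as machines, $U=\lambda h\,g\,x\,q.\;q\,h\,g\,x$, so
\[
U\,\phi\,\mathsf{suc}\,c_0=_\beta\lambda q.\;q\,(\lambda z.\,z\,I\,a_0)\,\mathsf{suc}\,c_0,
\qquad
U\,\kappa\,\mathsf{suc}\,c_0=_\beta\lambda q.\;q\,(\lambda z.\,a_0)\,\mathsf{suc}\,c_0 .
\]
For streams as functions, $U=\lambda h\,g\,x\,n.\;h\,(n\,g\,x)$, so
\[
U\,\phi\,\mathsf{suc}\,c_0=_\beta\lambda n.\;n\,\mathsf{suc}\,c_0\,I\,a_0,
\qquad
U\,\kappa\,\mathsf{suc}\,c_0=_\beta\lambda n.\,a_0 .
\]
In each line the right-hand sides are distinct normal forms, hence not $\beta$-equal by (F1). By Proposition~\ref{prop:cong}, $\mathsf{Cong}$ is not inhabited for either encoding over $\mathsf{Bool}$, and by Lemma~\ref{lem:cong} neither is $\mathsf{Coind}$. So both encodings fail for one and the same reason: the stream term remembers \emph{how} the outputs are computed.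
\end{example}

For an arbitrary encoding this computation is not available. We do not know $U$, nothing excludes that it identifies the two particular streams of Example~\ref{ex:idea}, and for untyped $\phi$ the term $U\,\phi\,\mathsf{suc}\,c_0$ need not have a normal form. Section~\ref{sec:halting} shows that no $U$ from which the outputs can be read back identifies \emph{all} such streams.

\section{Types as sets of untyped terms}\label{sec:model}

\subsection{The interpretation}

A \emph{$\lambda$-theory} is an equivalence relation $\mathcal T$ on untyped terms that contains $=_\beta$ and is compatible with application and abstraction. We need $\mathcal T={=_\beta}$ for the main theorems and the inconsistent theory, which relates all terms, for Theorem~\ref{thm:sharp}(c). Fix $\mathcal T$. Let $D$ be the set of closed untyped terms modulo $\mathcal T$, write $[t]$ for the class of $t$, put $[t]\cdot[t']:=[t\,t']$, and let $\mathcal P$ be the powerset of $D$. An object will denote the class of its erasure, and a type will denote an arbitrary subset of $D$.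

The one design decision concerns predicates. It is tempting to interpret $\sigma\to *$ as the functions from the interpretation of $\sigma$ to $\mathcal P$. Then the meaning of a kind depends on the valuation, and $P\,M$ has a meaning only after $M$ has been shown to lie in the right set, so that definition and soundness proof become entangled. We let predicates be defined on \emph{all} of $D$ instead.

\emph{Kinds.} Put $[\![*]\!]:=\mathcal P$, $\;[\![\Pi x{:}\sigma.\,K]\!]:=[\![K]\!]^{D}$ and ${}^\dagger\,[\![\Pi\alpha{:}K_1.\,K_2]\!]:=[\![K_2]\!]^{[\![K_1]\!]}$, where $V^W$ is the set of all functions from $W$ to $V$. The set $[\![K]\!]$ is nonempty and does not depend on the constructors inside $K$. A substitution changes only these constructors, and so does a reduction step, since no clause of the grammar makes a kind an application. With (F6) we get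
\begin{equation}\label{eq:kinds}
[\![K[E/v]]\!]=[\![K]\!],\qquad\text{and}\qquad[\![K]\!]=[\![K']\!]\ \text{ if $K=_\beta K'$ are legal in $\Gamma$.}
\end{equation}

\emph{Valuations.} A valuation $\rho$ assigns an element of $D$ to every object variable and a set to every constructor variable; $\rho[v:=d]$ is $\rho$ with the value at $v$ changed to $d$.

\emph{Objects.} Put $[\![M]\!]_\rho:=\big[\,|M|\,[t_1/x_1,\dots,t_m/x_m]\,\big]$, where $x_1,\dots,x_m$ are the free variables of $|M|$ and $t_i\in\rho(x_i)$. The choice of representatives is irrelevant, because this class equals $[\lambda x_1\dots x_m.\,|M|]\cdot\rho(x_1)\cdots\rho(x_m)$. From the definition of erasure,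
\begin{equation}\label{eq:objects}
\begin{gathered}
[\![M\,N]\!]_\rho=[\![M]\!]_\rho\cdot[\![N]\!]_\rho,\qquad
[\![\lambda x{:}\sigma.\,M]\!]_\rho\cdot d=[\![M]\!]_{\rho[x:=d]},\\
[\![\lambda\alpha{:}K.\,M]\!]_\rho=[\![M\,P]\!]_\rho=[\![M]\!]_\rho=[\![M]\!]_{\rho[\alpha:=k]} ,
\end{gathered}
\end{equation}
where the second equation uses that $\mathcal T$ contains $\beta$.

\emph{Constructors.} To have a value for every constructor of the grammar, legal or not, we let $F(a)$ mean $\emptyset$ when $F$ is not a function with $a$ in its domain; Lemma~\ref{lem:constructors}(a) shows that legal constructors receive values of the expected form. Put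
\begin{align*}
[\![\alpha]\!]_\rho&:=\rho(\alpha),\\
[\![\lambda x{:}\sigma.\,P]\!]_\rho&:=\big(d\in D\mapsto[\![P]\!]_{\rho[x:=d]}\big),\\
[\![P\,M]\!]_\rho&:=[\![P]\!]_\rho\big([\![M]\!]_\rho\big),\\
[\![\Pi x{:}\sigma.\,\tau]\!]_\rho&:=\big\{w\in D\mid\forall d\in D\cap[\![\sigma]\!]_\rho.\;\;w\cdot d\in[\![\tau]\!]_{\rho[x:=d]}\big\},\\
[\![\Pi\alpha{:}K.\,\tau]\!]_\rho&:=\big\{w\in D\mid\forall k\in[\![K]\!].\;\;w\in[\![\tau]\!]_{\rho[\alpha:=k]}\big\},\\
{}^\dagger\,[\![\lambda\alpha{:}K.\,P]\!]_\rho&:=\big(k\in[\![K]\!]\mapsto[\![P]\!]_{\rho[\alpha:=k]}\big),\\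
{}^\dagger\,[\![P\,Q]\!]_\rho&:=[\![P]\!]_\rho\big([\![Q]\!]_\rho\big).
\end{align*}
Quantification over a kind is an intersection because erasure deletes the corresponding abstraction; this is how impredicativity is accommodated. The value $[\![E]\!]_\rho$ depends only on the values of $\rho$ at the free variables of $E$, and we drop $\rho$ when $E$ is closed.

We say that $\rho$ \emph{fits} $\Gamma$ if $\rho(\alpha)\in[\![K]\!]$ for each $\alpha{:}K$ in $\Gamma$, and we write $\rho\models\Gamma$ if moreover $\rho(x)\in[\![\sigma]\!]_\rho$ for each $x{:}\sigma$ in $\Gamma$. Fitting puts no condition on object variables: if $\rho$ fits $\Gamma$, then $\rho[x:=d]$ fits $\Gamma,x{:}\sigma$ for every $d\in D$. This is what lets the inductions below pass under $\lambda x{:}\sigma$.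

\subsection{Soundness}

\begin{lemma}\label{lem:constructors}
\leavevmode
\begin{enumerate}
\item[(a)] If $\Gamma\vdash P:K$ with $P$ a constructor and $\rho$ fits $\Gamma$, then $[\![P]\!]_\rho\in[\![K]\!]$.
\item[(b)] For every constructor or object $E$, object $M$, constructor $Q$ and valuation $\rho$,
\[
[\![E[M/x]]\!]_\rho=[\![E]\!]_{\rho[x:=[\![M]\!]_\rho]},\qquad
[\![E[Q/\alpha]]\!]_\rho=[\![E]\!]_{\rho[\alpha:=[\![Q]\!]_\rho]} .
\]
\item[(c)] If $P=_\beta P'$ are constructors legal in $\Gamma$ and $\rho$ fits $\Gamma$, then $[\![P]\!]_\rho=[\![P']\!]_\rho$.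
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Induction on the derivation; by (F5), $K$ is a kind and each premise has the class written below.
\emph{Start:} $P=\alpha$ is declared with kind $K$, and $\rho$ fits.
\emph{Weakening:} $\rho$ fits the shorter context.
\emph{Product:} $K=*$, and the value is a subset of $D$ by definition.
\emph{Abstraction:} from $\Gamma,x{:}\sigma\vdash P_1:K_1$ we get $[\![P_1]\!]_{\rho[x:=d]}\in[\![K_1]\!]$ for all $d\in D$, so $[\![\lambda x{:}\sigma.\,P_1]\!]_\rho\in[\![K_1]\!]^D$. ${}^\dagger$From $\Gamma,\alpha{:}K_0\vdash P_1:K_1$ we get $[\![P_1]\!]_{\rho[\alpha:=k]}\in[\![K_1]\!]$ for all $k\in[\![K_0]\!]$, so $[\![\lambda\alpha{:}K_0.\,P_1]\!]_\rho\in[\![K_1]\!]^{[\![K_0]\!]}$.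
\emph{Application:} from $P_1:\Pi x{:}\sigma.\,K_1$ we get a function $[\![P_1]\!]_\rho\in[\![K_1]\!]^D$, whose value at $[\![M]\!]_\rho\in D$ lies in $[\![K_1]\!]=[\![K_1[M/x]]\!]$ by \eqref{eq:kinds}. ${}^\dagger$From $P_1:\Pi\alpha{:}K_0.\,K_1$ and $Q:K_0$ we get $[\![P_1]\!]_\rho\in[\![K_1]\!]^{[\![K_0]\!]}$ and $[\![Q]\!]_\rho\in[\![K_0]\!]$, so the value lies in $[\![K_1]\!]=[\![K_1[Q/\alpha]]\!]$.
\emph{Conversion:} use \eqref{eq:kinds}.

(b) For objects $E$, the first equation follows from $|E[M/x]|=|E|\,[|M|/x]$: the closing substitution turns $|M|$ into a representative of $[\![M]\!]_\rho$. The second follows from $|E[Q/\alpha]|=|E|$. For constructors use induction on $E$. Variables and applications are immediate from the clauses and the object case. Under a binder, with a bound variable $v$ chosen different from $x$ and not free in $M$, the induction hypothesis gives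
\[
[\![E_1[M/x]]\!]_{\rho[v:=d]}=[\![E_1]\!]_{\rho[v:=d][x:=[\![M]\!]_{\rho[v:=d]}]}=[\![E_1]\!]_{\rho[x:=[\![M]\!]_\rho][v:=d]},
\]
and $d$ ranges over the same set on both sides: over $D$, over $D\cap[\![\sigma[M/x]]\!]_\rho$ (induction hypothesis), or over $[\![K[M/x]]\!]=[\![K]\!]$. The same lines, with $Q,\alpha$ for $M,x$, prove the second equation.

(c) By (F6) we may assume that $P$ reduces to $P'$ in one step. We use induction on $P$, for all $\Gamma$ and $\rho$; by (F4) the immediate subterms of $P$ are legal in $\Gamma$ or in its extension by the bound variable.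

If $P=(\lambda x{:}\sigma.\,P_1)\,M$ is the contracted redex, then $[\![P]\!]_\rho=[\![P_1]\!]_{\rho[x:=[\![M]\!]_\rho]}=[\![P_1[M/x]]\!]_\rho$ by (b). ${}^\dagger$If $P=(\lambda\alpha{:}K.\,P_1)\,Q$ is the contracted redex, the same computation applies once we know that $[\![Q]\!]_\rho$ lies in the domain $[\![K]\!]$. By (F4), $Q:B$ and $\lambda\alpha{:}K.\,P_1:\Pi v{:}B.\,F$ with $\Pi v{:}B.\,F=_\beta\Pi\alpha{:}K.\,F'$; by (F1), $B=_\beta K$; and by (a) and \eqref{eq:kinds}, $[\![Q]\!]_\rho\in[\![B]\!]=[\![K]\!]$.

Otherwise the step lies in an immediate subterm. A step in an object argument $M$ preserves $[\![M]\!]_\rho$ by Lemma~\ref{lem:erasure}, as $\mathcal T$ contains $\beta$. A step in a kind $K$ preserves $[\![K]\!]$. A step in the annotation $\sigma$ of $\lambda x{:}\sigma.\,P_1$ is invisible to the interpretation. Every other step lies in a constructor subterm, to which the induction hypothesis applies with $\rho$, with $\rho[x:=d]$ for $d\in D$, or with $\rho[\alpha:=k]$ for $k\in[\![K]\!]$; each of these fits the relevant context.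
\end{proof}

\begin{lemma}[Soundness]\label{lem:sound}
If $\Gamma\vdash M:\sigma$ with $M$ an object and $\rho\models\Gamma$, then $[\![M]\!]_\rho\in[\![\sigma]\!]_\rho$.
\end{lemma}

\begin{proof}
Induction on the derivation, using \eqref{eq:objects} throughout. The start rule is covered by the definition of $\rho\models\Gamma$, and in weakening $\rho$ satisfies the shorter context.

\emph{$\lambda x{:}\sigma.\,M:\Pi x{:}\sigma.\,\tau$.} For $d\in D\cap[\![\sigma]\!]_\rho$ we have $\rho[x:=d]\models\Gamma,x{:}\sigma$, so $[\![\lambda x{:}\sigma.\,M]\!]_\rho\cdot d=[\![M]\!]_{\rho[x:=d]}\in[\![\tau]\!]_{\rho[x:=d]}$.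

\emph{$\lambda\alpha{:}K.\,M:\Pi\alpha{:}K.\,\tau$.} For $k\in[\![K]\!]$ we have $\rho[\alpha:=k]\models\Gamma,\alpha{:}K$, so $[\![\lambda\alpha{:}K.\,M]\!]_\rho=[\![M]\!]_{\rho[\alpha:=k]}\in[\![\tau]\!]_{\rho[\alpha:=k]}$.

\emph{$M\,N:\tau[N/x]$ from $M:\Pi x{:}\sigma.\,\tau$ and $N:\sigma$.} The induction hypothesis for both premises and Lemma~\ref{lem:constructors}(b) give $[\![M]\!]_\rho\cdot[\![N]\!]_\rho\in[\![\tau]\!]_{\rho[x:=[\![N]\!]_\rho]}=[\![\tau[N/x]]\!]_\rho$.

\emph{$M\,P:\tau[P/\alpha]$ from $M:\Pi\alpha{:}K.\,\tau$ and $P:K$.} By Lemma~\ref{lem:constructors}(a), $[\![P]\!]_\rho\in[\![K]\!]$, so $[\![M\,P]\!]_\rho=[\![M]\!]_\rho\in[\![\tau]\!]_{\rho[\alpha:=[\![P]\!]_\rho]}=[\![\tau[P/\alpha]]\!]_\rho$.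

\emph{Conversion.} Both types are constructors legal in $\Gamma$ by (F5); use Lemma~\ref{lem:constructors}(c).
\end{proof}

\subsection{Equality and conjunction in the model}

Because every function $D\to\mathcal P$ is a predicate, Leibniz equality in the model is equality in $D$, and it has a uniform witness.

\begin{lemma}\label{lem:eq}
Let $\rho$ be a valuation.
\begin{enumerate}
\item[(a)] If $[\![M]\!]_\rho=[\![N]\!]_\rho$, then $[I]\in[\![M=_\sigma N]\!]_\rho$. If $[\![M]\!]_\rho\neq[\![N]\!]_\rho$, then $[\![M=_\sigma N]\!]_\rho=\emptyset$.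
\item[(b)] If $[b]\in[\![B]\!]_\rho$ and $[c]\in[\![C]\!]_\rho$, then $[\lambda q.\,q\,b\,c]\in[\![B\wedge C]\!]_\rho$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $d=[\![M]\!]_\rho$ and $d'=[\![N]\!]_\rho$. Since $[\![\sigma\to *]\!]=\mathcal P^D$, the set $[\![M=_\sigma N]\!]_\rho$ consists of the $w\in D$ such that $w\cdot p\in\pi(d')$ for all $\pi\in\mathcal P^D$ and $p\in\pi(d)$. If $d=d'$, then $w=[I]$ qualifies, as $[I]\cdot p=p$. If $d\neq d'$, take $\pi(d)=D$ and $\pi=\emptyset$ elsewhere; then $\pi(d)$ has an element and $\pi(d')$ has none, so no $w$ qualifies.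

(b) Let $\mathcal Y\in\mathcal P$ and $q_0\in[\![B\to C\to Y]\!]_{\rho[Y:=\mathcal Y]}$. Then $[\lambda q.\,q\,b\,c]\cdot q_0=q_0\cdot[b]\cdot[c]\in\mathcal Y$.
\end{proof}

For $\mathcal T={=_\beta}$, Lemmas~\ref{lem:sound} and~\ref{lem:eq}(a) give the fact announced in the introduction: if $M,N$ are closed and $M=_\sigma N$ is inhabited in the empty context, then $|M|=_\beta|N|$. The proposition on $\mathsf{Cong}$ is the same argument with parameters, the decisive one being the set of numerals,
\[
\mathcal N:=\{[c_n]\mid n\in\mathbb N\}\in\mathcal P .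
\]

\begin{proof}[Proof of Proposition~\ref{prop:cong}]
Take $\mathcal T={=_\beta}$, and let $C$ be an inhabitant of $\mathsf{Cong}$ in the empty context. The erasures $U$, $a_0$, $|C|$ are closed. Let $\rho$ map the variables $X,h,h',g,x$ bound in $\mathsf{Cong}$ to $\mathcal N,[\phi],[\kappa],[\mathsf{suc}],[c_0]$. We check that these are admissible arguments.
\begin{itemize}
\item By soundness $[a_0]\in[\![A]\!]$. Since $[\phi]\cdot[c_n]=[a_0]=[\kappa]\cdot[c_n]$, both $[\phi]$ and $[\kappa]$ map $\mathcal N$ into $[\![A]\!]$, that is, they lie in $[\![X\to A]\!]_\rho$.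
\item $[\mathsf{suc}]\cdot[c_n]=[c_{n+1}]$, so $[\mathsf{suc}]\in[\![X\to X]\!]_\rho$; and $[c_0]\in\mathcal N=[\![X]\!]_\rho$.
\item For $d=[c_n]$ we have $[\![h\,y]\!]_{\rho[y:=d]}=[a_0]=[\![h'\,y]\!]_{\rho[y:=d]}$, so $[\lambda y.\,I]\cdot d=[I]$ lies in $[\![h\,y=_A h'\,y]\!]_{\rho[y:=d]}$ by Lemma~\ref{lem:eq}(a). Hence $[\lambda y.\,I]\in[\![\Pi y{:}X.\,h\,y=_A h'\,y]\!]_\rho$.
\end{itemize}
By soundness $[|C|]\in[\![\mathsf{Cong}]\!]$. Unfolding the clauses for products, with $\mathcal N$ as the instance of the intersection over $X$, we get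
\[
[|C|]\cdot[\phi]\cdot[\kappa]\cdot[\mathsf{suc}]\cdot[c_0]\cdot[\lambda y.\,I]\;\in\;[\![\,\mathsf{unfold}\,X\,h\,g\,x=_{\mathsf{Str}_A}\mathsf{unfold}\,X\,h'\,g\,x\,]\!]_\rho .
\]
This set is therefore nonempty, and Lemma~\ref{lem:eq}(a) gives $[U\,\phi\,\mathsf{suc}\,c_0]=[U\,\kappa\,\mathsf{suc}\,c_0]$.
\end{proof}

The third item is the point of the construction: infinitely many unrelated conversions $\phi\,c_n=_\beta a_0$ are certified by the single term $\lambda y.\,I$, which carries no information about them.

\section{Constant streams and the halting problem}\label{sec:halting}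

We now contradict the conclusion of Proposition~\ref{prop:cong} for an unknown $U$. All we can use is that the outputs of a stream can be read back with head and tail. This shows that a stream convertible to the constant stream \emph{is} constant. If, conversely, every constant stream were convertible to $U\,\kappa\,\mathsf{suc}\,c_0$, then being constant could be confirmed by a finite search. To see that it cannot, we let the output map watch a Turing machine.

We use three textbook facts. A set of numbers is \emph{computably enumerable} (c.e.) if some algorithm halts exactly on its members.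
\begin{enumerate}
\item[(C1)] For every total computable $f:\mathbb N^2\to\mathbb N$ there is a closed term $G$ with $G\,c_e\,c_n=_\beta c_{f(e,n)}$ for all $e,n$.
\item[(C2)] $\beta$-convertibility is c.e.: by (F1), list the reducts of both terms and halt when a common one appears.
\item[(C3)] The set $L$ of all $e$ such that Turing machine number $e$ never halts on empty input is not c.e.
\end{enumerate}

\begin{lemma}\label{lem:key}
Let $U,H,T,a_0,a_1$ be closed untyped terms with $a_0\neq_\beta a_1$. Suppose that for every closed $\phi$ such that each $\phi\,c_n$ is $\beta$-equal to $a_0$ or to $a_1$, and for every $n$,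
\begin{equation}\label{eq:readback}
H\,(U\,\phi\,\mathsf{suc}\,c_n)=_\beta\phi\,c_n,
\qquad
T\,(U\,\phi\,\mathsf{suc}\,c_n)=_\beta U\,\phi\,\mathsf{suc}\,c_{n+1}.
\end{equation}
Put $\kappa:=\lambda z.\,a_0$. Then there is a closed $\phi$ with $\phi\,c_n=_\beta a_0$ for all $n$, but $U\,\phi\,\mathsf{suc}\,c_0\neq_\beta U\,\kappa\,\mathsf{suc}\,c_0$.
\end{lemma}

\begin{proof}
Let $f(e,n):=0$ if machine $e$ on empty input has not halted within $n$ steps, and $f(e,n):=1$ otherwise. This function is total and computable; take $G$ as in (C1) and put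
\[
\phi_e:=\lambda z.\;G\,c_e\,z\,(\lambda w.\,a_1)\,a_0 .
\]
Since $c_0\,(\lambda w.\,a_1)\,a_0=_\beta a_0$ and $c_1\,(\lambda w.\,a_1)\,a_0=_\beta a_1$, we have $\phi_e\,c_n=_\beta a_0$ if $e$ has not halted within $n$ steps, and $\phi_e\,c_n=_\beta a_1$ otherwise. So \eqref{eq:readback} applies to every $\phi_e$ and to $\kappa$, and for these $\phi$, using the second equation $n$ times and then the first,
\begin{equation}\label{eq:nth}
H\,(T^n\,(U\,\phi\,\mathsf{suc}\,c_0))=_\beta H\,(U\,\phi\,\mathsf{suc}\,c_n)=_\beta\phi\,c_n .
\end{equation}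
Let $Z:=\{e\mid U\,\phi_e\,\mathsf{suc}\,c_0=_\beta U\,\kappa\,\mathsf{suc}\,c_0\}$. The map $e\mapsto\phi_e$ is computable, so $Z$ is c.e.\ by (C2). If $e\in Z$, then \eqref{eq:nth} for $\phi_e$ and for $\kappa$ gives $\phi_e\,c_n=_\beta\kappa\,c_n=_\beta a_0\neq_\beta a_1$ for all $n$, so $e$ has not halted within $n$ steps, for any $n$. Thus $Z\subseteq L$. By (C3), $Z\neq L$. Pick $e\in L\setminus Z$ and put $\phi:=\phi_e$.
\end{proof}

\begin{remark}
A witness can be named. By Kleene's recursion theorem there is a machine $e$ that searches for a common reduct of $U\,\phi_e\,\mathsf{suc}\,c_0$ and $U\,\kappa\,\mathsf{suc}\,c_0$ and halts if it finds one; so $e$ halts if and only if $e\in Z$. If it halted, then $e\in Z\subseteq L$, which is absurd. Hence $e\in L\setminus Z$. The stream of $\phi_e$ outputs $a_0$ until it discovers that it is convertible to the constant stream, and therefore outputs $a_0$ forever without being convertible to it.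
\end{remark}

\section{Proof of Theorems~\ref{thm:main} and~\ref{thm:strong}}\label{sec:proofs}

The argument is the same for $\lambda P2$ and $\lambda C$, since the model of Section~\ref{sec:model} covers both.

\medskip\noindent\emph{Reduction to closed element types.}
Consider a stream signature in the context $A{:}{*}$ and substitute $\mathsf{Bool}$ for $A$. By (F3) the result is a stream signature over the closed type $\mathsf{Bool}$, and inhabitants of $E_1$, $E_2$, $\mathsf{Cong}$, $\mathsf{Coind}$ become inhabitants of the corresponding types for the new signature. The equations \eqref{eq:stream} are preserved as well. The type $\mathsf{Bool}$ has the closed inhabitants $\mathsf{tt},\mathsf{ff}$, whose erasures are not $\beta$-equal. So Theorem~\ref{thm:main} follows from the case of closed $A$ in Theorem~\ref{thm:strong}(a), and in Theorem~\ref{thm:strong}(b) we may also assume that $A$ is closed.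

\medskip\noindent\emph{The common argument.}
Fix a stream signature over a closed type $A$, as in (a) or (b). In both cases $E_1$ and $E_2$ are inhabited: in (b) by hypothesis, in (a) by Section~\ref{subsec:inside}. By Lemma~\ref{lem:cong} it suffices to show that $\mathsf{Cong}$ is not inhabited. Put $U:=|\mathsf{unfold}|$, $H:=|\mathsf{hd}|$, $T:=|\mathsf{tl}|$; these are closed. Suppose that we have a closed inhabitant $a$ of $A$, with $a_0:=|a|$, and a closed term $a_1\neq_\beta a_0$ for which the hypothesis \eqref{eq:readback} of Lemma~\ref{lem:key} holds. The lemma provides $\phi$ with $\phi\,c_n=_\beta a_0$ for all $n$ and $U\,\phi\,\mathsf{suc}\,c_0\neq_\beta U\,\kappa\,\mathsf{suc}\,c_0$, and then Proposition~\ref{prop:cong} shows that $\mathsf{Cong}$ is not inhabited. It remains to establish \eqref{eq:readback}, and here the two cases differ.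

\medskip\noindent\emph{Case (a): the equations hold by conversion.}
Let $a$ be the given inhabitant, and let $a_1$ be one of $\lambda x\,y.\,x$ and $\lambda x\,y.\,y$ that is not $\beta$-equal to $a_0$; there is one, as these two terms are not $\beta$-equal to each other. Apply Lemma~\ref{lem:erasure} to \eqref{eq:stream} in the context $X{:}{*},\,h{:}X\to A,\,g{:}X\to X,\,x{:}X$. This gives
\[
H\,(U\,h\,g\,x)=_\beta h\,x,\qquad T\,(U\,h\,g\,x)=_\beta U\,h\,g\,(g\,x)
\]
as equations between untyped terms in the variables $h,g,x$. Substituting an arbitrary closed $\phi$ for $h$, $\mathsf{suc}$ for $g$ and $c_n$ for $x$, and using $\mathsf{suc}\,c_n=_\beta c_{n+1}$, we obtain \eqref{eq:readback}.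

\medskip\noindent\emph{Case (b): the equations hold propositionally.}
Let $b_0,b_1$ be closed inhabitants of $A$ with $|b_0|\neq_\beta|b_1|$; put $a:=b_0$ and $a_1:=|b_1|$. Take the model with $\mathcal T={=_\beta}$. By soundness $[a_0],[a_1]\in[\![A]\!]$. Let $\phi$ be closed with each $\phi\,c_m$ $\beta$-equal to $a_0$ or $a_1$, fix $n$, and let $\rho$ map $X,h,g,x$ to $\mathcal N,[\phi],[\mathsf{suc}],[c_n]$. Then $[\phi]\in[\![X\to A]\!]_\rho$, $[\mathsf{suc}]\in[\![X\to X]\!]_\rho$ and $[c_n]\in[\![X]\!]_\rho$. If $\eta_1$ inhabits $E_1$, soundness gives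
\[
[|\eta_1|]\cdot[\phi]\cdot[\mathsf{suc}]\cdot[c_n]\in[\![\,\mathsf{hd}\,(\mathsf{unfold}\,X\,h\,g\,x)=_A h\,x\,]\!]_\rho ,
\]
so $H\,(U\,\phi\,\mathsf{suc}\,c_n)=_\beta\phi\,c_n$ by Lemma~\ref{lem:eq}(a). An inhabitant of $E_2$, applied to the same three arguments, gives $T\,(U\,\phi\,\mathsf{suc}\,c_n)=_\beta U\,\phi\,\mathsf{suc}\,(\mathsf{suc}\,c_n)=_\beta U\,\phi\,\mathsf{suc}\,c_{n+1}$. This is \eqref{eq:readback}, and the proof of both theorems is complete. \qed

\begin{remark}[The hypotheses on $A$]\label{rem:hyp}
The inhabitant $a$ is used in Proposition~\ref{prop:cong}, to place $[\phi]$ and $[\kappa]$ in $[\![X\to A]\!]_\rho$. Without it the statement fails: over $A:=\bot$ every stream type has a coinduction principle, because $\mathsf{hd}\,s\;(s=s')$ is a proof of $s=s'$. The second value $a_1$ is only an alarm signal, output by $\phi_e$ when machine $e$ halts; the term $\phi$ that is finally fed to $\mathsf{Cong}$ never outputs it. A conversion survives erasure and then holds for all untyped arguments, so in case (a) any signal will do and one inhabitant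 of $A$ suffices. A proof of $E_1$ or $E_2$ yields information only about arguments in the interpreted types, so in case (b) the signal must lie in $[\![A]\!]$, and we take it from the second inhabitant.
\end{remark}

\section{Observational extensionality}\label{sec:obs}

We prove Theorem~\ref{thm:sharp}. Parts (a) and (b) are derivations in $\lambda P2$, valid for any type $A$. The predicate $\mathsf{Nat}$ appears because we cannot assume induction over $N$; a proof $\nu:\mathsf{Nat}(n)$ supplies it for the one number $n$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]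
The computation rules of $\mathsf{nth}$ are conversions:
\begin{equation}\label{eq:nthrules}
\mathsf{nth}\,0\,s=_\beta\mathsf{hd}\,s,\qquad
\mathsf{nth}\,(S\,n)\,s=_\beta\mathsf{hd}\,(n\,\mathsf{Str}_A\,\mathsf{tl}\,(\mathsf{tl}\,s))=_\beta\mathsf{nth}\,n\,(\mathsf{tl}\,s).
\end{equation}

\emph{$\mathsf{Coind}$ implies $\mathsf{Obs}$.} Let $R:=\lambda s\,s'.\;\Pi n.\,\mathsf{Nat}(n)\to\mathsf{nth}\,n\,s=\mathsf{nth}\,n\,s'$, and assume $R\,s\,s'$. At $n:=0$, with the first proof in \eqref{eq:natproofs}, it gives $\mathsf{hd}\,s=\mathsf{hd}\,s'$. For $n$ with $\mathsf{Nat}(n)$, the second proof in \eqref{eq:natproofs} gives $\mathsf{Nat}(S\,n)$, hence $\mathsf{nth}\,(S\,n)\,s=\mathsf{nth}\,(S\,n)\,s'$, which converts to $\mathsf{nth}\,n\,(\mathsf{tl}\,s)=\mathsf{nth}\,n\,(\mathsf{tl}\,s')$; this is $R\,(\mathsf{tl}\,s)\,(\mathsf{tl}\,s')$. So $R$ is a bisimulation, and the conclusion $\Pi s,s'.\,R\,s\,s'\to s=s'$ of $\mathsf{Coind}$ converts to $\mathsf{Obs}$.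

\emph{$\mathsf{Obs}$ implies $\mathsf{Coind}$.} Assume $\mathsf{Bisim}(R)$. The induction must move along the tails, so we quantify over the streams inside the predicate:
\[
P:=\lambda m{:}N.\;\Pi s,s'.\;R\,s\,s'\to\mathsf{nth}\,m\,s=\mathsf{nth}\,m\,s' .
\]
The first component of $\mathsf{Bisim}(R)$ gives $P\,0$. Assume $P\,m$ and $R\,s\,s'$. The second component gives $R\,(\mathsf{tl}\,s)\,(\mathsf{tl}\,s')$, so $\mathsf{nth}\,m\,(\mathsf{tl}\,s)=\mathsf{nth}\,m\,(\mathsf{tl}\,s')$, which by \eqref{eq:nthrules} is the conclusion of $P\,(S\,m)$. Hence $\mathsf{Nat}(n)$ implies $P\,n$. If $R\,s\,s'$, this yields the premise of $\mathsf{Obs}$ for $s,s'$, and so $s=s'$.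
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
The operations are those of Example~\ref{ex:functions}, where the stream equations were verified. We compare $\mathsf{nth}\,n\,s$ with $s\,n$. Let $P:=\lambda m{:}N.\,\Pi s.\;\mathsf{nth}\,m\,s=_A s\,m$. Then $P\,0$ holds by $\mathsf{refl}$, as $\mathsf{nth}\,0\,s=_\beta\mathsf{hd}\,s=_\beta s\,0$. If $P\,m$, then its instance at $\mathsf{tl}\,s$ is $\mathsf{nth}\,m\,(\mathsf{tl}\,s)=(\mathsf{tl}\,s)\,m$, whose sides convert to $\mathsf{nth}\,(S\,m)\,s$ and $s\,(S\,m)$; so $P\,(S\,m)$. Thus $\mathsf{Nat}(n)$ implies $\mathsf{nth}\,n\,s=s\,n$ and $\mathsf{nth}\,n\,s'=s'\,n$, and by symmetry and transitivity the premise of $\mathsf{Obs}$ is equivalent to $\Pi n.\,\mathsf{Nat}(n)\to s\,n=s'\,n$. Part (a) gives the stated equivalence. Finally, assume $\mathsf{Ind}$, $\mathsf{Ext}$ and $\Pi n.\,\mathsf{Nat}(n)\to s\,n=s'\,n$. By $\mathsf{Ind}$ we get $\Pi n.\,s\,n=s'\,n$, and $\mathsf{Ext}$ at $N,A,s,s'$ gives $s=s'$.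
\end{proof}

For part (c) we refine the observation on $A:=\bot$ in Remark~\ref{rem:hyp}. There the head of a stream proved everything; it is enough that it prove what coinduction needs.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(c)]
Let $A:=\mathsf{Ind}\wedge\mathsf{Ext}$, with the stream type $N\to A$. Let $R$ be a bisimulation and assume $R\,s\,s'$. The two projections of $\mathsf{hd}\,s:A$ are proofs of $\mathsf{Ind}$ and $\mathsf{Ext}$. By (b) they yield $\mathsf{Coind}$, which applied to $R,s,s'$ gives $s=s'$. So $\mathsf{Coind}$ is inhabited in the empty context.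

To see that $A\to\bot$ is not inhabited, take for $\mathcal T$ the inconsistent theory. Then $D=\{\bullet\}$, all objects are interpreted as $\bullet$, and $\mathcal P=\{\emptyset,D\}$. By the clauses for products, if $[\![\tau]\!]_{\rho'}=D$ for all $\rho'$ that differ from $\rho$ at most at $v$, then $[\![\Pi v{:}B.\,\tau]\!]_\rho=D$.
\begin{itemize}
\item Every equality type is interpreted as $D$, under every valuation, by Lemma~\ref{lem:eq}(a). The type $\mathsf{Ext}$ is an iterated product ending in an equality type, so $[\![\mathsf{Ext}]\!]=D$.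
\item $[\![\mathsf{Nat}(n)]\!]_\rho=D$. Indeed, let $\pi\in\mathcal P^D$ interpret $P$; both $P\,0$ and $P\,n$ are interpreted as $\pi(\bullet)$. If $\pi(\bullet)=\emptyset$, the implication with premise $P\,0$ is interpreted as $D$ vacuously. If $\pi(\bullet)=D$, it is interpreted as $D$ because its final conclusion $P\,n$ is. Hence $[\![\mathsf{Ind}]\!]=D$.
\item By Lemma~\ref{lem:eq}(b), $[\![A]\!]=D$.
\item $[\![\bot]\!]$ is the intersection of all members of $\mathcal P$, which is $\emptyset$. Since $\bullet\in[\![A]\!]$, no $w$ maps $[\![A]\!]$ into $[\![\bot]\!]$, so $[\![A\to\bot]\!]=\emptyset$.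
\end{itemize}
By Lemma~\ref{lem:sound}, $A\to\bot$ has no inhabitant.
\end{proof}

The derivations in this section are also derivations of $\lambda C$, and the one-point model is sound for $\lambda C$, so Theorem~\ref{thm:sharp} holds there too. Combining part (c) with Theorem~\ref{thm:strong}(a) shows that $\mathsf{Ind}\wedge\mathsf{Ext}$ has no closed inhabitant either: it is neither provable nor refutable.

\begin{thebibliography}{9}

\bibitem{Barendregt92}
Barendregt, \emph{Lambda calculi with types}, Handbook of Logic in Computer Science 2, 1992.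

\bibitem{Geuvers93}
Geuvers, \emph{Logics and Type Systems}, PhD thesis, 1993.

\bibitem{Geuvers26}
Herman Geuvers, \emph{Non-Derivability Results in Polymorphic Dependent Type Theory}, arXiv:2603.04014 (2026).

\end{thebibliography}
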